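\title{A maximal Hardy field with room below its infinite elements}

\begin{abstract}
We disprove a conjecture on maximal Hardy fields from a paper of Aschenbrenner, van den Dries and van der Hoeven: there are a maximal Hardy field $H$ and a germ $y$ of class $\mathcal C^1$ with eventually nonvanishing derivative such that $1\prec y\prec h$ for every positive infinite $h\in H$. More precisely, for a continuous germ $y\succ 1$ such a field $H$ exists if and only if $y$ grows more slowly than every iterated logarithm. The proof works in ZFC. It builds a decreasing chain $(h_\alpha)_{\alpha<\omega_1}$ of smooth germs inside one Hardy field such that the pairs $(h_\alpha'/h_\alpha^2,\,h_\alpha')$ form a Hausdorff gap; the derivative of an infinite element below the whole chain would fill this gap.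
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $\mathcal C$ be the ring of germs at $+\infty$ of continuous functions $[a,+\infty)\to\mathbb R$, $a\in\mathbb R$; two functions have the same germ if they agree \emph{eventually}, that is, for all sufficiently large arguments. Let $\mathcal C^1$ and $\mathcal C^\infty$ be the subrings of germs of $\mathcal C^1$- and $\mathcal C^\infty$-functions. The group $\mathcal C^\times$ of units of $\mathcal C$ consists of the germs of functions that are eventually nowhere zero. For $f,g\in\mathcal C$ we write $f<g$ (or $f\le g$) if $f(t)<g(t)$ (or $f(t)\le g(t)$) eventually, $f\prec g$ if $g\in\mathcal C^\times$ and $f(t)/g(t)\to0$ as $t\to+\infty$, and $f\sim g$ if $g\in\mathcal C^\times$ and $f(t)/g(t)\to1$. Real numbers are identified with constant germs, $x$ is the germ of the identity, and $\log_m$, $\exp_m$ are the $m$-fold iterates of $\log$ and $\exp$, with $\log_0(u)=\exp_0(u)=u$.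

A \emph{Hardy field} is a subring $H\subseteq\mathcal C^1$ that is a field and satisfies $h'\in H$ for all $h\in H$. It is \emph{maximal} if it has no proper Hardy field extension. We write $H^{>\mathbb R}$ for the set of $h\in H$ with $h>r$ for every real $r$, that is, with $h(t)\to+\infty$. Any two elements of a Hardy field are comparable, so $H^{>\mathbb R}$ is a linearly ordered scale of rates of growth. This paper is about the lower end of that scale: how slowly must the infinite elements of a maximal Hardy field grow? The following conjecture is posed in \cite{ADH}.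

\begin{quote}
\textbf{Conjecture.} If $H$ is a maximal Hardy field, then there is no $y\in\mathcal C^1$ such that $y'\in\mathcal C^\times$ and $1\prec y\prec h$ for all $h\in H^{>\mathbb R}$.
\end{quote}

The condition $y'\in\mathcal C^\times$ holds for every $y\succ1$ that lies in a Hardy field, and it is easy to meet. Given reals $t_1<t_2<\cdots\to\infty$, there is a $\mathcal C^1$-function $\psi$ on $[t_1,\infty)$ with
\begin{equation}\label{eq:interp}
\psi'>0\qquad\text{and}\qquad\psi(t_m)=m-1\ \text{ for all } m\ge1 :
\end{equation}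
let $\psi'(t)$ be $e^{t_1-t}$ plus, on each $[t_m,t_{m+1}]$, a continuous nonnegative bump that vanishes at both ends and raises the integral over the interval to $1$. If $y\in\mathcal C$ and $y\succ1$, choose the $t_m$ with $|y|\ge m$ on $[t_m,\infty)$; then $\psi\le m\le|y|$ on $[t_m,t_{m+1}]$, so $1\prec\psi\le|y|$. Hence the conjecture says that no continuous germ $y\succ 1$ at all satisfies $y\prec h$ for all $h\in H^{>\mathbb R}$: there is no room below the scale of a maximal Hardy field.

The simplest Hardy fields do leave room, and the room can be used. Below the infinite elements of $\mathbb R(x)$ lies $\log x$, and $\mathbb R(x,\log x)$ is again a Hardy field. In the same way $\log_{n+1}x$ lies below the infinite elements of $\mathbb R(x,\log x,\dots,\log_nx)$ and can be adjoined (see Example~\ref{ex:logfield}). Below all iterated logarithms there is still room. Choose the $t_m$ so that $\log_m$ is defined and $\ge m^2$ on $[t_m,\infty)$. For $t\in[t_M,t_{M+1}]$ and $M\ge m$ we get $\log_mt\ge\log_Mt\ge M^2\ge M\psi(t)$, so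
\begin{equation}\label{eq:slow}
1\prec\psi\prec\log_mx\quad\text{for all }m .
\end{equation}
We shall see that some germ of this kind lies in a Hardy field together with all $\log_mx$. These cases suggest that whenever there is room below $H^{>\mathbb R}$, some germ in that room can be adjoined to $H$. For maximal $H$ nothing can be adjoined, and a germ $y\in H$ in the room would satisfy $y\prec|y|\in H^{>\mathbb R}$, which is absurd. So one guesses that a maximal Hardy field leaves no room. The guess is wrong.

\begin{theorem}\label{thm:main}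
Let $y\in\mathcal C$ with $y\prec\log_mx$ for all $m$. Then there is a maximal Hardy field $H$ such that $y\prec h$ for all $h\in H^{>\mathbb R}$. Moreover, $H^{>\mathbb R}$ has a strictly decreasing coinitial sequence $(h_\alpha)_{\alpha<\omega_1}$ of $\mathcal C^\infty$-germs.
\end{theorem}

Here $\omega_1$ is the first uncountable ordinal, and \emph{coinitial} means that for every $z\in H^{>\mathbb R}$ there is $\alpha$ with $h_\alpha\le z$. Applied to the germ $\psi$ of \eqref{eq:slow}, the theorem gives the first sentence of the next corollary.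

\begin{corollary}\label{cor:false}
There are a maximal Hardy field $H$ and $y\in\mathcal C^1$ with $y'\in\mathcal C^\times$ and $1\prec y\prec h$ for all $h\in H^{>\mathbb R}$. One can even take $y\in\mathcal C^\infty$ lying in some Hardy field.
\end{corollary}

So the conjecture is false, provably in ZFC. The second sentence shows that the obstruction is not a defect of $y$: the germ $y$ belongs to a Hardy field, but to none that contains $H$. The hypothesis of Theorem~\ref{thm:main} is exactly the right one.

\begin{corollary}\label{cor:class}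
Let $y\in\mathcal C$ with $y\succ1$. There is a maximal Hardy field $H$ with $y\prec h$ for all $h\in H^{>\mathbb R}$ if and only if $y\prec\log_mx$ for all $m$.
\end{corollary}

What the guess overlooks is that a germ $z$ adjoined below $H^{>\mathbb R}$ is constrained not only in its size but also in its derivative: $z'$ has to lie between $h'/h^2$ and $h'$ for every $h\in H^{>\mathbb R}$. Uncountably many constraints of this kind can be contradictory even though there is plenty of room for $z$ itself. Section~\ref{sec:gap} makes this precise and reduces Theorem~\ref{thm:main} to the construction of a chain of functions. Section~\ref{sec:steep} introduces the growth condition, steepness, that keeps the chain inside one Hardy field (Section~\ref{sec:hardy}). Sections~\ref{sec:below} and~\ref{sec:dive} contain the two analytic constructions that continue the chain, Section~\ref{sec:chain} runs the transfinite recursion, and Section~\ref{sec:proofs} collects the results.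

\section{Derivative traps and Hausdorff gaps}\label{sec:gap}

\subsection{Hardy fields and scales}

We use the following facts.
\begin{itemize}
\item[(H1)] Let $H$ be a Hardy field. A nonzero $h\in H$ is a unit of $\mathcal C$, so by continuity $h>0$ or $h<0$; thus $<$ is a total order on $H$. The same alternative for $h'\in H$ shows that $h$ is eventually constant or eventually strictly monotone, and so has a limit in $\mathbb R\cup\{\pm\infty\}$.
\item[(H2)] If $R\subseteq\mathcal C^1$ is a subring closed under differentiation and all nonzero elements of $R$ lie in $\mathcal C^\times$, then the germs $f/g$ with $f,g\in R$, $g\neq0$, form a Hardy field, because $(f/g)'=(f'g-fg')/g^2$.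
\item[(H3)] Every Hardy field is contained in a maximal one, by Zorn's lemma: the union of a chain of Hardy fields is a Hardy field.
\item[(H4)] A maximal Hardy field contains $x$ and is closed under taking logarithms of its positive elements. This is classical (Hardy, Bourbaki); see \cite{Ros}. Outside of side remarks we use it only for the ``only if'' part of Corollary~\ref{cor:class}.
\end{itemize}

To verify the hypothesis of (H2) we always use the same device. A \emph{scale} is a finite sequence $a_1,\dots,a_p\in\mathcal C$ of germs that tend to $+\infty$ such that $a_i\ge a_{i+1}^k$ for all $i<p$ and all integers $k\ge1$. For $e\in\mathbb Z^p$ put $a^e=a_1^{e_1}\cdots a_p^{e_p}$.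

\begin{lemma}\label{lem:scale}
Let $a_1,\dots,a_p$ be a scale.
\begin{itemize}
\item[(a)] If $e\ne0$ and the first nonzero entry $e_i$ of $e$ is negative, then $a^e\le a_i^{-1/2}$, so $a^e\to0$.
\item[(b)] Every nonzero element of the ring $\mathbb R[a_1^{\pm1},\dots,a_p^{\pm1}]\subseteq\mathcal C$ is $\sim c\,a^e$ for some real $c\neq0$ and some $e$; in particular it lies in $\mathcal C^\times$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $i=p$, then $a^e\le a_p^{-1}$. Otherwise let $d=\sum_{j>i}|e_j|$. Eventually $1\le a_j\le a_{i+1}$ for $j>i$ and $a_{i+1}^{2d}\le a_i$, so $a^e\le a_i^{-1}a_{i+1}^d\le a_i^{-1/2}$.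
(b) Write the element as a finite sum $f=\sum_ec_ea^e$ with all $c_e\neq0$, and let $e^*$ be the lexicographically largest exponent that occurs. By (a), $a^{e-e^*}\to0$ for the other exponents $e$, so $f/a^{e^*}\to c_{e^*}$.
\end{proof}

\begin{example}\label{ex:logfield}
The germs $x,\log x,\dots,\log_nx$ form a scale, and $(\log_ix)'=(x\log x\cdots\log_{i-1}x)^{-1}$. So the ring of Laurent polynomials in them is closed under differentiation, and $\mathbb R(x,\log x,\dots,\log_nx)$ is a Hardy field by (H2). Each of its positive infinite elements is $\sim c\,a^e$ with $c>0$ and $a^{-e}\to0$, hence with first nonzero entry of $e$ positive; by (a) it is $\ge\frac c2(\log_nx)^{1/2}\succ\log_{n+1}x$.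
\end{example}

\subsection{The trap}

\begin{lemma}\label{lem:trap}
Let $H$ be a Hardy field and $z,h\in H^{>\mathbb R}$ with $h-z\to+\infty$. Then
\[
h'/h^2<z'<h' .
\]
\end{lemma}

\begin{proof}
The germ $h-z\in H$ tends to $+\infty$, so by (H1) it is eventually strictly increasing and its derivative, which has an eventual sign, is positive: $z'<h'$. The germ $1/z-1/h\in H$ is positive and tends to $0$, so it is neither eventually constant nor eventually increasing, and its derivative is negative: $z'/z^2>h'/h^2$. Since $h'>0$ and $z>1$, we get $z'>z^2h'/h^2>h'/h^2$.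
\end{proof}

For $h=x$ the lemma says $x^{-2}<z'<1$. For $h=\log_nx$ the two bounds are
\[
\frac{h'}{h^2}=\frac1{x\log x\cdots\log_{n-1}x\,(\log_nx)^2},\qquad h'=\frac1{x\log x\cdots\log_{n-1}x},
\]
and as $n$ grows the lower bounds increase while the upper bounds decrease. In general $\int^\infty h'/h^2$ converges and $\int^\infty h'$ diverges: a decreasing chain of infinite germs closes in, from both sides, on the border between convergent and divergent integrals, and the derivative of a germ below the chain is trapped in between.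

\subsection{The gap condition}

A trap that nothing can enter is a gap in the sense of Hausdorff: two families of functions $(\lambda_\alpha)$, $(\mu_\alpha)$ indexed by $\alpha<\omega_1$, with $\lambda_\beta\le\mu_\alpha$ eventually for all $\alpha,\beta$, such that no function $\psi$ satisfies $\lambda_\alpha\le\psi\le\mu_\alpha$ eventually for all $\alpha$. We recall what we need about $\omega_1$. An ordinal is the set of all smaller ordinals. Every $\alpha<\omega_1$ is countable and is $0$, a successor $\delta+1$, or a limit; in the last case there is a sequence $\gamma_0<\gamma_1<\cdots<\alpha$ that is cofinal in $\alpha$, that is, every $\beta<\alpha$ is below some $\gamma_i$. The set $\omega_1$ is not a countable union of countable sets.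

The condition that produces a gap speaks about the point from which on an eventual inequality holds, so it concerns functions and not germs. Let $\mathcal G$ be the set of $\mathcal C^\infty$-functions $h:[1,\infty)\to(0,\infty)$ with $h'>0$ and $h\to\infty$. We use the same letter for $h\in\mathcal G$ and its germ; the identity $x$ belongs to $\mathcal G$. For a family $(h_\alpha)$ in $\mathcal G$ put $\lambda_\alpha=h_\alpha'/h_\alpha^2$.

\begin{proposition}\label{prop:gap}
Let $(h_\alpha)_{\alpha<\omega_1}$ be a family in $\mathcal G$ with $h_\alpha\prec h_\beta$ for $\beta<\alpha$. Assume that for every $\alpha<\omega_1$ and every integer $k\ge1$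
\begin{equation}\label{eq:gap}
\text{the set }\ \{\beta<\alpha:\ \lambda_\beta\le h_\alpha'\text{ on }[k,\infty)\}\ \text{ is finite.}
\end{equation}
Let $H$ be any Hardy field that contains all $h_\alpha$. Then for every $z\in H^{>\mathbb R}$ there is $\alpha$ with $h_\alpha<z$.
\end{proposition}

\begin{proof}
Suppose not. As $H$ is totally ordered, there is $z\in H^{>\mathbb R}$ with $z\le h_\alpha$ for all $\alpha$. Then $h_\alpha-z\ge h_\alpha-h_{\alpha+1}=h_\alpha(1-h_{\alpha+1}/h_\alpha)\to+\infty$, so Lemma~\ref{lem:trap} applies to $z$ and each $h_\alpha$. Fix a $\mathcal C^1$-function that represents $z$. For each $\alpha$ there is an integer $k_\alpha\ge1$ with $\lambda_\alpha\le z'\le h_\alpha'$ on $[k_\alpha,\infty)$. Since $\omega_1$ is not a countable union of countable sets, there is $k$ such that $\Lambda=\{\alpha:k_\alpha=k\}$ is uncountable. Let $\beta_0<\beta_1<\cdots$ be the first $\omega$ elements of $\Lambda$, and let $\alpha\in\Lambda$ be any other element; it exceeds all $\beta_n$. For all $n$ we have $\lambda_{\beta_n}\le z'\le h_\alpha'$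 on $[k,\infty)$, contradicting \eqref{eq:gap}.
\end{proof}

Condition \eqref{eq:gap} does not contradict the trap. By Lemma~\ref{lem:trap}, $\lambda_\beta\le h_\alpha'$ does hold on some $[k,\infty)$ for each $\beta<\alpha$; the condition says that the least such $k$ is a finite-to-one function of $\beta$, which is possible because $\alpha$ is countable. Uncountability of the chain enters through the pigeonhole step. For a chain $(h_n)_{n<\omega}$ condition \eqref{eq:gap} holds trivially, and nothing prevents $k_n\to\infty$.

Maximality plays no role in Proposition~\ref{prop:gap}: once a Hardy field contains the chain, no extension can reach below it. So Theorem~\ref{thm:main} follows from (H3) as soon as we have a chain that lies in one Hardy field, stays above $y$, and satisfies \eqref{eq:gap}.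

\subsection{One dive, by hand}

The first stage at which \eqref{eq:gap} has content is $\alpha=\omega$. There it suffices to find points $s_n\to\infty$ with $h_\omega'(s_n)<\lambda_n(s_n)$: for a given $k$, all large $n$ have $s_n\ge k$ and are excluded from the set in \eqref{eq:gap}. We say that $h_\omega'$ \emph{dives} below $\lambda_n$ at $s_n$. A dive is a violent local event, while $h_\omega$ has to lie in a Hardy field with all $h_j$, which forbids oscillation. The two demands are compatible because the dive at $s_n$ needs only a factor that is a power of $h_n(s_n)$, and this is negligible on the scale of the $h_j$ with $j<n$. The next example shows the mechanism, and also what can go wrong.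

For the rest of the paper fix a nondecreasing $\mathcal C^\infty$-function $\chi:\mathbb R\to[0,1]$ with $\chi=0$ on $(-\infty,\frac13]$ and $\chi=1$ on $[\frac23,\infty)$, and, by the mean value theorem, a point $\theta\in(0,1)$ with $\chi'(\theta)\ge1$.

\begin{example}\label{ex:dive}
Take $h_0=x$, $h_1=\log x$, and below them $z=\log_2x$; so $\lambda_0=t^{-2}$, $\lambda_1=1/(t\log^2t)$ and $z'=1/(t\log t)$. We modify $z$ so that its derivative dives below $\lambda_1$ once. Let $p$ be large, $B=e^p$, $\eta=B^{-3}$, $w=B^{-6}$, and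
\[
V(u)=u+\eta\,\chi\big((u-p)/w\big),\qquad h=V^{-1}\circ z .
\]
The function $V$ makes a jump of tiny height $\eta$ in the window $[p,p+w]$ of much smaller width. So $z-\eta\le h\le z$, and $h'=z'/V'(h)\le z'$. For $t$ with $h(t)$ in the window, $\log_2t=V(h(t))\in[p,p+B^{-2}]$, so $B\le\log t\le2B$. At the point $s$ with $h(s)=p+\theta w$ we have $V'(h(s))\ge\eta/w=B^3>\log s$, and therefore $h'(s)<1/(s\log^2s)=\lambda_1(s)$. On the other hand $V'\le1+\|\chi'\|_\infty B^3$ and $t\ge e^B$, so $h'(t)\ge\big(2Bt(1+\|\chi'\|_\infty B^3)\big)^{-1}>t^{-2}$ when $p$ is large: the dive below $\lambda_1$ stays far above $\lambda_0$.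

At second order, however, $x$ does see the dive. Let $f=h^{-1}=\exp_2\circ V$. Then $f'/f=V'e^V$ equals $B$ at $p$, is $\ge B^4$ at $p+\theta w$, and is $\le2B$ at $p+w$. So $1/(th'(t))=(f'/f)(h(t))$ is not monotone across the window, and by (H1) a function $h$ with infinitely many such windows lies in no Hardy field with $x$. To see the cause, take logarithmic derivatives twice. For $f=\Phi\circ V$ and $\Phi_{[1]}=\Phi'/\Phi$, $\Phi_{[2]}=\Phi_{[1]}'/\Phi_{[1]}$,
\begin{equation}\label{eq:two}
f_{[1]}=V'\,\Phi_{[1]}(V),\qquad f_{[2]}=V'\,\Phi_{[2]}(V)+V''/V' .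
\end{equation}
The error $V''/V'$ is bounded by a power of $B$, but for $\Phi=\exp_2$ we have $\Phi_{[2]}=1$, which cannot absorb it.
\end{example}

The cure is to space the chain so widely that for $j<n$ all iterated logarithmic derivatives of $\Phi=h_j\circ z^{-1}$ exceed every power of $h_n\circ z^{-1}$. This is the purpose of the next section.

\section{Steep functions}\label{sec:steep}

For a positive $\mathcal C^\infty$-function $F$ on an interval put $F_{[0]}=F$, and $F_{[n+1]}=F_{[n]}'/F_{[n]}$ whenever $F_{[n]}$ is defined and positive. Thus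
\begin{equation}\label{eq:logder}
F_{[n]}'=F_{[n]}F_{[n+1]} .
\end{equation}
This identity is why iterated logarithmic derivatives are the right coordinates: Laurent polynomials in the $F_{[n]}$ are closed under differentiation, and if the $F_{[n]}$ form scales, Lemma~\ref{lem:scale} applies to them.

\begin{definition}\label{def:steep}
Let $r\ge1$ be an integer and $J\subseteq[0,\infty)$ an interval. A $\mathcal C^\infty$-function $F$ is \emph{$r$-steep on $J$} if $F_{[0]},\dots,F_{[r]}$ are defined and positive on $J$ and
\[
F_{[n]}\ge F_{[n+1]}^{\,r}\quad(0\le n<r),\qquad F_{[r]}\ge\exp_r\qquad\text{on }J .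
\]
It is \emph{eventually $r$-steep} if it is $r$-steep on some $[p,\infty)$. A germ in $\mathcal C^\infty$ is \emph{steep} if it is eventually $r$-steep for every $r\ge1$; $\mathcal S$ is the set of steep germs.
\end{definition}

The finite levels $r$ allow us to build a steep function piece by piece, with $r$ growing along the line. The conditions are pointwise, so a $\mathcal C^\infty$-function that is $r$-steep on each of a family of intervals is $r$-steep on their union if that is an interval. Since $1\le\exp_s\le\exp_r$ on $[0,\infty)$ for $1\le s\le r$, we have: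
\begin{itemize}
\item[(S1)] If $F$ is $r$-steep on $J$, then $F\ge F_{[1]}\ge\dots\ge F_{[r]}\ge\exp_r\ge1$ on $J$, and $F$ is $s$-steep on $J$ for $1\le s\le r$.
\item[(S2)] If $F\in\mathcal S$, then $F_{[n]}\ge\exp_m$ and $F_{[n]}\ge F_{[n+1]}^{\,k}$ eventually, for all $n,m,k$. In particular $F,F_{[1]},\dots,F_{[n]}$ is a scale.
\end{itemize}

\subsection{Iterated exponentials}

For $L=\exp_3$ one finds $L_{[1]}=e^u\exp_2(u)$, $L_{[2]}=1+e^u$, $L_{[3]}=e^u/(1+e^u)$. Each logarithmic derivative costs about one exponential. The next two lemmas say that it never costs more, for functions that are steep enough, and that high iterates of $\exp$ are steep to any given finite level. No $\exp_M$ is steep, by (S2) with $n=0$ and $m=M+1$; that $\mathcal S$ is nonempty will follow from Proposition~\ref{prop:below}.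

\begin{lemma}\label{lem:loglower}
If $F$ is eventually $r$-steep, then eventually $F_{[n]}\ge\log_nF$ for $0\le n\le r-1$.
\end{lemma}

\begin{proof}
For $0\le n\le r-2$, \eqref{eq:logder} gives $(F_{[n+1]}-\log F_{[n]})'=F_{[n+1]}(F_{[n+2]}-1)$, which tends to $\infty$ because $F_{[n+1]},F_{[n+2]}\ge\exp_r$. So eventually $F_{[n+1]}\ge\log F_{[n]}$, and the claim follows by induction on $n$.
\end{proof}

\begin{lemma}\label{lem:exp}
If $M>2r$, then $\exp_M$ is eventually $r$-steep.
\end{lemma}

\begin{proof}
Let $\pi_0=1$ and $\pi_i=\exp_1\exp_2\cdots\exp_i$, so that $\exp_i'=\pi_i$ and $\pi_k'/\pi_k=\pi_0+\dots+\pi_{k-1}$. The germs $\exp_M,\dots,\exp_1$ form a scale and the polynomials in them are closed under differentiation, so they generate a Hardy field $H_M$ over $\mathbb R$, by Lemma~\ref{lem:scale} and (H2). Let $L=\exp_M$. We claim that $L_{[n]}\in H_M$ and $L_{[n]}\sim\pi_{M-n}$ for $1\le n\le M-1$. Indeed $L_{[1]}=\pi_{M-1}$. If the claim holds for $n\le M-2$, then $q=L_{[n]}/\pi_{M-n}\in H_M$ tends to $1$. Its derivative $q'\in H_M$ has a limit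 by (H1), and the limit is $0$, since otherwise $|q|\to\infty$. Hence
\[
L_{[n+1]}=\pi_0+\dots+\pi_{M-n-1}+q'/q\sim\pi_{M-n-1},
\]
because $\pi_i/\pi_{i-1}=\exp_i\to\infty$ and $M-n-1\ge1$. Now $\exp_i\le\pi_i\le\exp_i^M$ for $1\le i\le M$. So for $0\le n<r$ we have eventually $L_{[n]}\ge\frac12\exp_{M-n}$ and $L_{[n+1]}^{\,r}\le2^r\exp_{M-n-1}^{Mr}\prec\exp_{M-n}$, and finally $L_{[r]}\ge\frac12\exp_{M-r}\ge\frac12\exp_{r+1}\ge\exp_r$.
\end{proof}

\subsection{The composition estimate}

All later constructions perturb a function $\Phi$ by an inner change of variable $v$ whose derivatives are large but controlled by a quantity $A$. Formula \eqref{eq:two} reads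
\[
f_{[2]}=v'\Phi_{[2]}(v)\Big(1+\frac{v''}{v'^2\,\Phi_{[2]}(v)}\Big),
\]
and the correction is at most $A^3/\Phi_{[2]}(v)$ if $v'\ge1/A$ and $|v''|\le A$. The following lemma extends this to all orders. The point is that the exponent $K$ depends on $r$ alone, so the lemma can be applied on infinitely many short intervals with different $v$, $\Phi$, $A$.

\begin{lemma}\label{lem:comp}
For each $r\ge1$ there is an integer $K=K(r)\ge3r+2$ with the following property. Let $v$ be $\mathcal C^\infty$ on an interval $I\subseteq[0,\infty)$, let $\Phi$ be $\mathcal C^\infty$ on $v(I)$ with $\Phi_{[0]},\dots,\Phi_{[r]}$ defined and positive, and let $A:I\to[2,\infty)$ be any function such that on $I$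
\begin{itemize}
\item[(C1)] $v'\ge1/A$ and $|v^{(j)}|\le A$ for $1\le j\le r$;
\item[(C2)] $\Phi_{[n]}(v)\ge\Phi_{[n+1]}(v)^K$ for $0\le n<r$;
\item[(C3)] $\Phi_{[r]}(v)\ge A^K\exp_r$.
\end{itemize}
Then $f=\Phi\circ v$ is $r$-steep on $I$, and
\begin{equation}\label{eq:comp}
\tfrac12\,v'\,\Phi_{[n]}(v)\le f_{[n]}\le2\,v'\,\Phi_{[n]}(v)\qquad(1\le n\le r).
\end{equation}
\end{lemma}

By (S1), condition (C2) holds whenever $\Phi$ is $K$-steep on an interval that contains $v(I)$.

\begin{proof}
To get a constant that depends only on $r$, we first compute $f_{[n]}$ once and for all in a ring of formal expressions, and then estimate finitely many terms.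

\emph{Formal part.} Let $\mathcal B=\mathbb Z[X_1^{\pm1},X_2,X_3,\dots]$ and $\mathcal L=\mathcal B[Y_1^{\pm1},Y_2^{\pm1},\dots]$, with the derivation $D$ given by $DX_i=X_{i+1}$ and $DY_i=X_1Y_iY_{i+1}$; the variable $X_i$ stands for $v^{(i)}$ and $Y_i$ for $\Phi_{[i]}(v)$. Negative powers of the $Y_i$ are not preserved by $D$, since $D(Y_2^{-1})=-X_1Y_2^{-1}Y_3$. But $Y_2$ will dominate $Y_3$, so such a term is still small. Accordingly, call a monomial $M=\prod_iY_i^{e_i}\neq1$ \emph{small} if its nonzero exponent of lowest index is negative, and let $\mathfrak m$ be the $\mathcal B$-span of the small monomials. A product of two small monomials is small: at the lower of the two lowest indices the exponent is a negative number or the sum of two negative numbers. So $\mathfrak m\,\mathfrak m\subseteq\mathfrak m$. Also $D\mathfrak m\subseteq\mathfrak m$: for $b\in\mathcal B$ we have $D(bM)=(Db)M+bX_1\sum_ie_iMY_{i+1}$, and if $e_i\neq0$, then $i+1$ exceeds the lowest index of $M$, so $MY_{i+1}$ is small.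

Define $Q_1=R_1=1$ and
\[
Q_{n+1}=Q_nR_n,\qquad R_{n+1}=Q_nR_n+\frac1{X_1Y_{n+1}}\Big[\frac{X_2}{X_1}Q_nR_n+Q_n\,DR_n-R_n\,DQ_n\Big].
\]
For instance $Q_2=1$ and $R_2=1+X_2X_1^{-2}Y_2^{-1}$. By induction $Q_n,R_n\in1+\mathfrak m$: the product $Q_nR_n$ lies in $1+\mathfrak m$, the bracket lies in $\mathcal B+\mathfrak m$, and $Y_{n+1}^{-1}$ is small. Also by induction, $Q_n$ and $R_n$ involve only variables $X_i,Y_i$ with $i\le n$.

\emph{Estimates.} For $P\in\mathcal L$ in the variables of index $\le r$ let $\overline P$ be the function on $I$ obtained by substituting $X_i=v^{(i)}$, $Y_i=\Phi_{[i]}(v)$. By the chain rule and \eqref{eq:logder}, $\overline{P}{}'=\overline{DP}$ if $P$ involves only indices $\le r-1$. Write all $Q_n-1$ and $R_n-1$ with $n\le r$ as sums of terms $c\,X^aM$ with $c\in\mathbb Z$, $X^a$ a monomial in $X_1^{\pm1},X_2,\dots,X_r$, and $M=\prod Y_i^{e_i}$ small. Let $c^*$ be the sum of all $|c|$ and let $d$ bound all $\sum_j|a_j|$ and all $|e_i|$; these numbers depend only on $r$. Choose $K\ge\max(3r+2,2dr)$ with $c^*2^{-K/2}\le\frac13$.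

By (C3) and (C2), $\overline Y_1\ge\dots\ge\overline Y_r\ge A^K\ge2^K$. Consider a term with lowest index $i_0$. Then $A\le\overline Y_{i_0}^{\,1/K}$, and $\overline Y_i\le\overline Y_{i_0+1}\le\overline Y_{i_0}^{\,1/K}$ for the at most $r-1$ indices $i$ with $i_0<i\le r$. By (C1), $|\overline{X^a}|\le A^d$. Hence
\[
|\overline{X^aM}|\le\overline Y_{i_0}^{\,-1+dr/K}\le\overline Y_{i_0}^{\,-1/2}\le2^{-K/2},
\]
so $|\overline Q_n-1|\le\frac13$, $|\overline R_n-1|\le\frac13$, and $\frac12\le\overline R_n/\overline Q_n\le2$ for $n\le r$. We claim that $f_{[n]}=v'\,\overline Y_n\,\overline R_n/\overline Q_n$ for $1\le n\le r$, which gives positivity and \eqref{eq:comp}. For $n=1$ this is the chain rule. If it holds for some $n<r$, then $f_{[n]}>0$, and the logarithmic derivative of the product is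
\[
f_{[n+1]}=\frac{v''}{v'}+v'\,\overline Y_{n+1}+\frac{\overline{DR_n}}{\overline R_n}-\frac{\overline{DQ_n}}{\overline Q_n}=v'\,\overline Y_{n+1}\,\frac{\overline R_{n+1}}{\overline Q_{n+1}} .
\]

\emph{Steepness.} Since $A\ge2$, \eqref{eq:comp} and (C1) give $A^{-2}\overline Y_n\le f_{[n]}\le A^2\overline Y_n$ for $1\le n\le r$, and $A\le\overline Y_r\le\overline Y_n$. For $1\le n<r$ we get $f_{[n]}\ge A^{-2}\overline Y_{n+1}^{\,K}\ge\overline Y_{n+1}^{\,K-2}$ and $f_{[n+1]}^{\,r}\le\overline Y_{n+1}^{\,3r}$, so $f_{[n]}\ge f_{[n+1]}^{\,r}$ because $K-2\ge3r$. For $n=0$ we have $f_{[1]}^{\,r}\le\overline Y_1^{\,3r}\le\overline Y_1^{\,K}\le\Phi(v)=f$. Finally $f_{[r]}\ge A^{-2}\overline Y_r\ge\exp_r$ by (C3).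
\end{proof}

\subsection{Compositions and inverses of steep germs}

\begin{lemma}\label{lem:closed}
If $F,v\in\mathcal S$, then $F\circ v\in\mathcal S$, and eventually $(F\circ v)_{[n]}\ge\exp_m\circ\,v$ for all $n,m\ge0$.
\end{lemma}

\begin{proof}
Fix $r\ge1$ and $K=K(r)$. By \eqref{eq:logder} and induction, $v^{(j)}=v\,p_j(v_{[1]},\dots,v_{[j]})$ where $p_j$ is a homogeneous polynomial of degree $j$ with nonnegative integer coefficients: $p_1=v_{[1]}$, $p_2=v_{[1]}^2+v_{[1]}v_{[2]}$, and so on. Eventually $v_{[i]}\le v_{[1]}$ for $1\le i\le r$, so $0\le v^{(j)}\le p_j(1,\dots,1)\,v\,v_{[1]}^{\,j}\le v^2$ for $1\le j\le r$ by (S2); also $v'=vv_{[1]}\ge1$. So (C1) holds eventually with $A=v^2$. Since $v\to\infty$ and $F$ is eventually $K$-steep, (C2) holds eventually for $\Phi=F$. By (S2) and $v(u)\ge u$, eventually $F_{[r]}(v)\ge\exp_{r+1}(v)\ge v^{2K}\exp_r(v)\ge A^K\exp_r$, which is (C3). So $f=F\circ v$ is eventually $r$-steep, and $f_{[n]}\ge\frac12F_{[n]}(v)\ge\frac12\exp_{m+1}(v)\ge\exp_m(v)$ eventually for $0\le n\le r$. As $r$ was arbitrary, the lemma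 follows.
\end{proof}

\begin{lemma}\label{lem:inverse}
Let $F\in\mathcal S$ or $F=\exp$, and let $\varphi=F^{-1}$ be the compositional inverse. Then eventually $\varphi(u)\le u$ and $\varphi'(u)\ge u^{-2}$, and for each $j\ge1$ eventually $|\varphi^{(j)}|\le1$.
\end{lemma}

\begin{proof}
For $\varphi=\log$ we have $\varphi'=1/u$ and $|\varphi^{(j)}|=(j-1)!\,u^{-j}$. Let $F\in\mathcal S$. From $F\ge\exp$ we get $\varphi(u)\le\log u\le u$. With $s=\varphi(u)$ we have $\varphi'(u)=1/(FF_{[1]})(s)\ge F(s)^{-2}=u^{-2}$. Next $\varphi^{(j)}=T_j\circ\varphi$ with $T_1=1/(FF_{[1]})$ and $T_{j+1}=T_j'/(FF_{[1]})$. The derivative of $M=\prod_iF_{[i]}^{\,e_i}$ is $\sum_ie_iMF_{[i+1]}$, which has the same exponent of $F=F_{[0]}$ in each term. So $T_j$ is an integer combination of Laurent monomials in $F,F_{[1]},F_{[2]},\dots$ with negative exponent of $F$, and $T_j\to0$ by (S2) and Lemma~\ref{lem:scale}(a).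
\end{proof}

For $g,h\in\mathcal G$ we write
\[
h\ll g\quad\text{if}\quad g\circ h^{-1}\in\mathcal S .
\]
This depends only on the germs of $g$ and $h$.

\begin{lemma}\label{lem:ll}
The relation $\ll$ is transitive. If $h\ll g$, then $h\prec\log_m\circ\,g$ for all $m$, and $h'\le g'$ eventually.
\end{lemma}

\begin{proof}
If $h\ll g\ll f$, then $f\circ h^{-1}=(f\circ g^{-1})\circ(g\circ h^{-1})\in\mathcal S$ by Lemma~\ref{lem:closed}. If $F=g\circ h^{-1}\in\mathcal S$, then $g=F\circ h\ge\exp_{m+1}\circ\,h$, so $\log_m\circ\,g\ge e^h\succ h$; and $g'=F'(h)h'\ge h'$ because $F'=FF_{[1]}\ge1$ eventually.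
\end{proof}

\section{Steep chains lie in a Hardy field}\label{sec:hardy}

A \emph{steep chain} is a family $(h_\alpha)_{\alpha<\nu}$ in $\mathcal G$, indexed by an ordinal $\nu\ge1$, with $h_0=x$ and $h_\alpha\ll h_\beta$ for $\beta<\alpha<\nu$.

\begin{proposition}\label{prop:hardy}
The germs of a steep chain lie in a common Hardy field.
\end{proposition}

\begin{proof}
The ring $R=\mathbb R[h_\alpha^{(n)}:\alpha<\nu,\ n\ge0]\subseteq\mathcal C^\infty$ is closed under differentiation. By (H2) it suffices to show that its nonzero elements are units of $\mathcal C$. An element of $R$ involves finitely many members of the chain; adding $h_0$ if necessary, list them as $f_1=x,f_2,\dots,f_k$ with $f_j\ll f_i$ for $i<j$. If $k=1$, the element lies in $\mathbb R[x]$. Let $k\ge2$.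

We pass to the coordinate $u=f_k(t)$ given by the slowest function, in which all the others become steep. Let $E=f_k^{-1}$ and $e_i=f_i\circ E$; so $e_i\in\mathcal S$ for $i<k$, and $e_k=u$ is the identity. Composition with $E$ is an automorphism of the ring $\mathcal C$, so it preserves units. For each $N$ consider the sequence
\[
(e_1)_{[0]},\dots,(e_1)_{[N]};\ \ (e_2)_{[0]},\dots,(e_2)_{[N]};\ \ \dots;\ \ (e_{k-1})_{[0]},\dots,(e_{k-1})_{[N]};\ \ u .
\]
It is a scale. Inside a block this is (S2). Between blocks we need $(e_i)_{[N]}$ to exceed all powers of $e_{i+1}$, and indeed $(e_i)_{[N]}\ge\exp\circ\,e_{i+1}$: for $i=k-1$ by (S2), and for $i<k-1$ by Lemma~\ref{lem:closed} applied to $e_i=(f_i\circ f_{i+1}^{-1})\circ e_{i+1}$. Let $\mathcal L$ be the ring of real Laurent polynomials in $u$ and all $(e_i)_{[n]}$, $i<k$, $n\ge0$. By Lemma~\ref{lem:scale}(b) its nonzero elements lie in $\mathcal C^\times$, and by \eqref{eq:logder} it is closed under $d/du$.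

It remains to translate $d/dt$ into $d/du$, and this is where $f_1=x$ is used: $E=e_1$, so $E'=e_1\,(e_1)_{[1]}$ is invertible in $\mathcal L$. If $f\circ E\in\mathcal L$, then $f'\circ E=(f\circ E)'/E'\in\mathcal L$. Hence $f_i^{(n)}\circ E\in\mathcal L$ for all $i,n$, and composition with $E$ maps $\mathbb R[f_i^{(n)}:i\le k,\ n\ge0]$ into $\mathcal L$.
\end{proof}

\section{Passing below a sequence}\label{sec:below}

Let $y:[1,\infty)\to(0,\infty)$ be continuous. We say that $h\in\mathcal G$ \emph{clears $y$} if $y\prec\log_m\circ\,h$ for all $m$. This is the form of ``staying above $y$'' that can be propagated: by Lemma~\ref{lem:ll} the next member of a steep chain lies below all $\log_m\circ\,h$, so $y\prec h$ alone would not leave space for it.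

The following proposition covers both kinds of steps in the recursion. At a limit stage the $g_N$ are members of the chain; at a successor stage they are the iterated logarithms of the last member.

\begin{proposition}\label{prop:below}
Let $g_0,g_1,\ldots\in\mathcal G$ satisfy:
\begin{itemize}
\item[(P1)] for all $j\ge0$ and $r\ge1$, the function $g_j\circ g_N^{-1}$ is eventually $r$-steep for all sufficiently large $N$;
\item[(P2)] for each $N$, either $g_{N+1}\ll g_N$, or $g_{N+1}=\log\circ\,g_N$ eventually;
\item[(P3)] each $g_N$ clears $y$.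
\end{itemize}
Then there is $h\in\mathcal G$ that clears $y$ and satisfies $h\ll g_j$ for all $j$.
\end{proposition}

The natural candidate follows $g_0$ for a while, then $g_1$ for a long while, and so on. The difficulty is the switch. Since $g_{N+1}$ is far below $g_N$ and $h$ must increase, $h$ cannot drop; it has to crawl from a value $U_N$ to $U_N+1$ while $g_{N+1}$ catches up. In the coordinate $u=h(t)$ this long wait takes place on the unit interval $[U_N,U_N+1]$, where $g_{N+1}\circ h^{-1}$ interpolates between $g_{N+1}\circ g_N^{-1}$ and the identity. So we construct $E=h^{-1}$.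

\begin{proof}
Let $\varphi_N=g_{N+1}\circ g_N^{-1}$, a positive increasing function on $[g_N(1),\infty)$ that tends to $\infty$. By (P2), Lemma~\ref{lem:inverse} applies to $\varphi_N$. Let $\rho_N$ be the largest $r\in\{1,\dots,N\}$ such that $g_j\circ g_M^{-1}$ is eventually $K(r)$-steep for all $j\le r$ and all $M\ge N$, and $\rho_N=0$ if there is no such $r$. This is the level of steepness that we can guarantee at the $N$th switch. Given $r$, (P1) provides $N_0$ that works for the finitely many $j\le r$, and $\rho_N\ge r$ for $N\ge\max(N_0,r)$; so $\rho_N\to\infty$.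

\emph{Choice of the switching points.} Choose $U_0<U_1<\cdots$ recursively with $U_N\ge2$, $U_N>U_{N-1}+1$, $U_N\ge g_N(N+2)$, and so large that, with $r=\rho_N$ and $K=K(r)$:
\begin{itemize}
\item[(a)] on $[U_N,\infty)$: $\varphi_N(u)\le u$, $\varphi_N'(u)\ge u^{-2}$, and $|\varphi_N^{(i)}|\le1$ for $1\le i\le r$;
\item[(b)] $\log_N\circ\,g_{N+1}$ is defined and $\ge Ny$ on $[g_N^{-1}(U_N),\infty)$;
\item[(c)] if $r\ge1$, then for each $j\le r$: $g_j\circ g_N^{-1}$ is $K$-steep on $[U_N,\infty)$, and $\Phi=g_j\circ g_{N+1}^{-1}$ is $K$-steep and satisfies $\Phi_{[r]}\ge\log_r\Phi$ on $[\varphi_N(U_N),\infty)$;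
\item[(d)] if $r\ge1$, then for $u\ge U_N$: $1+C_ru\le u^2$, where $C_r=2^r\max_{0\le l\le r}\|\chi^{(l)}\|_\infty$, and $\exp_{r+1}(u)\ge u^{2K}\exp_r(u)$.
\end{itemize}
Here (b) is possible by (P3), and (c) by the definition of $\rho_N$ and Lemma~\ref{lem:loglower}, as $r\le K-1$.

\emph{The function.} On $I_N=[U_N,U_N+1]$ let
\[
v_N(u)=\varphi_N(u)+\chi(u-U_N)\,\big(u-\varphi_N(u)\big),
\]
so that $\varphi_N\le v_N\le u$. Define $E=g_0^{-1}$ on $[g_0(1),U_0]$, $E=g_{N+1}^{-1}\circ v_N$ on $I_N$, and $E=g_{N+1}^{-1}$ on $J_N=[U_N+1,U_{N+1}]$. On both sides of $U_N$ the function $E$ equals $g_N^{-1}$, and on both sides of $U_N+1$ it equals $g_{N+1}^{-1}$, so $E$ is $\mathcal C^\infty$. On $I_N$, with $\chi$ evaluated at $u-U_N$,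
\begin{equation}\label{eq:vprime}
v_N'=(1-\chi)\varphi_N'+\chi+\chi'\cdot(u-\varphi_N)\ge(1-\chi)u^{-2}+\chi\ge u^{-2}.
\end{equation}
So $E'>0$. Also $E(g_0(1))=1$ and $E(U_N)=g_N^{-1}(U_N)\ge N+2$. Hence $h=E^{-1}$ belongs to $\mathcal G$.

\emph{Steepness.} Fix $N$ with $r=\rho_N\ge1$ and $j\le r$. Let $e_j=g_j\circ E$, $G=g_j\circ g_N^{-1}$, $\Phi=g_j\circ g_{N+1}^{-1}$, $v=v_N$, $\varphi=\varphi_N$. On $J_N$ we have $e_j=\Phi$, which is $K$-steep, hence $r$-steep, by (c) and $\varphi(U_N)\le U_N$. On $I_N$ we have $e_j=\Phi\circ v$, and we apply Lemma~\ref{lem:comp} with $A=u^2$.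

(C1): the lower bound is \eqref{eq:vprime}. By (a), $0\le u-\varphi\le u$, $|1-\varphi'|\le1$ and $|\varphi^{(i)}|\le1$, so $u-\varphi$ and its derivatives up to order $r$ are bounded by $u$ in absolute value. The Leibniz rule and (d) give $|v^{(i)}|\le1+C_ru\le u^2$ for $1\le i\le r$.

(C2): $\Phi$ is $K$-steep on $[\varphi(U_N),\infty)$, and $v\ge\varphi\ge\varphi(U_N)$ on $I_N$.

(C3): this is the delicate point. The argument $v(u)$ can be as small as $\varphi(u)$, so the bound $\Phi_{[r]}(v)\ge\exp_K(v)$ need not be large in terms of $u$. Instead we compare $\Phi_{[r]}$ with $\Phi$ itself and use $\Phi\circ\varphi=G$, whose size is known in terms of $u$. The function $\Phi_{[r]}$ is increasing on $[\varphi(U_N),\infty)$ because $\Phi_{[r+1]}>0$ there, and $G\ge\exp_K$ on $I_N$ by (S1). With $K-r\ge r+1$ and (d),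
\[
\Phi_{[r]}(v(u))\ge\Phi_{[r]}(\varphi(u))\ge\log_rG(u)\ge\exp_{K-r}(u)\ge\exp_{r+1}(u)\ge A^K\exp_r(u).
\]

So $e_j$ is $\rho_N$-steep on $[U_N,U_{N+1}]$ whenever $\rho_N\ge\max(j,1)$. Given $j$ and $s\ge1$, we have $\rho_N\ge\max(j,s)$ for all large $N$, so $e_j$ is eventually $s$-steep by (S1). Thus $g_j\circ h^{-1}=e_j\in\mathcal S$.

\emph{Clearing $y$.} For $t=E(u)$ with $u\in I_N$ we have $g_{N+1}(t)=v_N(u)\le u=h(t)$, and for $u\in J_N$ we have $g_{N+1}(t)=h(t)$. So $h\ge g_{N+1}$ on $[E(U_N),E(U_{N+1})]$, and there $\log_N\circ\,h\ge Ny$ by (b). For $N\ge m$ we have $\log_m\ge\log_N$ wherever $\log_N$ is defined, so $y/(\log_m\circ\,h)\le1/N$ on this interval when $N\ge\max(m,1)$. Hence $y\prec\log_m\circ\,h$.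
\end{proof}

\begin{corollary}\label{cor:succ}
If $g\in\mathcal G$ clears $y$, then there is $h\in\mathcal G$ that clears $y$ and satisfies $h\ll g$.
\end{corollary}

\begin{proof}
Let $g_0=g$. For $N\ge1$ we need $g_N\in\mathcal G$ that agrees eventually with $f=\log_N\circ\,g$. Pick $b>1$ such that $f$ is defined on $[b-\delta,\infty)$ for some $\delta\in(0,b-1)$ and $f(b)>0$. For $0<\varepsilon<\delta$ let $\omega(t)=\chi\big((t-b+\varepsilon)/\varepsilon\big)$ and $\psi=\omega f'+(1-\omega)\varepsilon$, a positive $\mathcal C^\infty$-function on $[1,\infty)$ that equals $f'$ on $[b,\infty)$ and $\varepsilon$ on $[1,b-\varepsilon]$. For small $\varepsilon$ we have $\int_1^b\psi<f(b)$, and $g_N(t)=f(b)+\int_b^t\psi$ works. As germs, $g_j\circ g_N^{-1}=\exp_{N-j}$ for $j\le N$. So (P1) holds by Lemma~\ref{lem:exp}, (P2) holds in its second form, and (P3) holds because $\log_m\circ\,g_N=\log_{m+N}\circ\,g$. Proposition~\ref{prop:below} gives $h$.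
\end{proof}

\section{Making the derivative dive}\label{sec:dive}

We now repeat the modification of Example~\ref{ex:dive} in infinitely many windows. The $i$th window is tuned to the size $B_i$ of the $i$th function $g_i$. It produces a dive below $g'/g^2$ for finitely many prescribed $g\le g_i$, and Lemma~\ref{lem:comp} shows that $g_j$, $j<i$, do not notice it up to order $i$. For $j\ge i$ the window may destroy steepness locally, but each $g_j$ suffers this only finitely often.

\begin{proposition}\label{prop:dive}
Let $z,g_1,g_2,\ldots\in\mathcal G$ with $z\ll g_i\ll g_j$ for $j<i$. For $i\ge1$ let $D_i\subseteq\mathcal G$ be a finite set such that $z\ll g$ and eventually $g\le g_i$ for each $g\in D_i$. Then there are $h\in\mathcal G$ and reals $s_i\ge i$ such that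
\begin{itemize}
\item[(i)] $h\ge z-1$ and $h'\le z'$ on $[1,\infty)$;
\item[(ii)] $h'(s_i)<g'(s_i)/g(s_i)^2$ for all $i\ge1$ and $g\in D_i$;
\item[(iii)] $h\ll g_j$ for all $j\ge1$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $G_i=g_i\circ z^{-1}\in\mathcal S$. For $j<i$ we have $G_j=(g_j\circ g_i^{-1})\circ G_i$, so Lemma~\ref{lem:closed} gives $(G_j)_{[i]}\ge\exp\circ\,G_i$ eventually, which exceeds every fixed power of $G_i$. This is the wide spacing asked for after Example~\ref{ex:dive}. Choose $U_1<U_2<\cdots$ with $U_i>z(i)$, $U_{i+1}\ge U_i+1$, and so large that on $[U_i,\infty)$, with $K=K(i)$: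
\begin{itemize}
\item[(a)] $G_i$ is $i$-steep, $G_i\ge2^i$, and $G_i\ge\max_{1\le n\le i}\|\chi^{(n)}\|_\infty$;
\item[(b)] for each $g\in D_i$ the function $F=g\circ z^{-1}\in\mathcal S$ satisfies $F\le G_i$ and $F_{[1]}\ge1$;
\item[(c)] for each $j<i$, $G_j$ is $K$-steep and $(G_j)_{[i]}\ge G_i^{\,6iK+1}$.
\end{itemize}
Finiteness of $D_i$ is used in (b). Define recursively $c_1=0$ and
\[
p_i=U_i+c_i,\qquad B_i=G_i(p_i),\qquad\eta_i=B_i^{-3},\qquad w_i=B_i^{-6},\qquad c_{i+1}=c_i+\eta_i .
\]
Then $B_i\ge2^i$, so $\sum_i\eta_i\le1$, and the windows $W_i=[U_i,U_i+w_i]$ are disjoint. Let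
\[
V(u)=u+\sum_{i\ge1}\eta_i\,\chi\big((u-U_i)/w_i\big)\quad(u\in\mathbb R),\qquad h=V^{-1}\circ z .
\]
The terms with $U_i\ge u$ vanish near $u$, so $V$ is a $\mathcal C^\infty$-bijection of $\mathbb R$ with $V'\ge1$ and $u\le V(u)\le u+1$, and $V(u)=u$ for $u\le U_1$. From $V\circ h=z$ we get $h'=z'/V'(h)\in(0,z']$ and $z\le h+1$; also $h(1)=z(1)>0$ as $z(1)<U_1$. So $h\in\mathcal G$ and (i) holds.

\emph{The size of $G_i$ in the window.} The height $\eta_i$ and the width $w_i$ are so small that $G_i$, steep as it is, stays within a factor $2$. On $W_i$ we have $V(u)=u+c_i+\eta_i\chi((u-U_i)/w_i)\in[p_i,p_i+B_i^{-2}]$, since $w_i+\eta_i\le B_i^{-2}$ for $B_i\ge2$. On $[U_i,\infty)$, $(1/G_i)'=-(G_i)_{[1]}/G_i\ge-1$ by (S1). So for $\sigma\in[p_i,p_i+B_i^{-2}]$ we have $1/G_i(\sigma)\ge B_i^{-1}-B_i^{-2}\ge1/(2B_i)$. As $G_i$ is increasing,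
\begin{equation}\label{eq:window}
B_i\le G_i(V(u))\le2B_i\qquad(u\in W_i).
\end{equation}

\emph{Dives.} Let $u_i=U_i+\theta w_i$, $\sigma=V(u_i)$ and $s_i=h^{-1}(u_i)=z^{-1}(\sigma)$. Then $s_i\ge i$ because $\sigma\ge U_i>z(i)$. We have $V'(u_i)\ge\eta_i/w_i=B_i^3$, so $h'(s_i)\le z'(s_i)B_i^{-3}$. Let $g\in D_i$ and $F=g\circ z^{-1}$. From $g=F\circ z$, (b) and \eqref{eq:window},
\[
\frac{g'(s_i)}{g(s_i)^2}=\frac{F_{[1]}(\sigma)\,z'(s_i)}{F(\sigma)}\ge\frac{z'(s_i)}{G_i(\sigma)}\ge\frac{z'(s_i)}{2B_i}>\frac{z'(s_i)}{B_i^3}\ge h'(s_i).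
\]

\emph{Steepness.} Fix $j\ge1$ and $s\ge1$, let $e_j=g_j\circ h^{-1}=G_j\circ V$, and let $i_0=\max(j+1,s)$. We show that $e_j$ is $s$-steep on $[U_{i_0},\infty)$. Let $i\ge i_0$ and apply Lemma~\ref{lem:comp} on $W_i$ with $r=i$, $K=K(i)$, $\Phi=G_j$, $v=V$ and the constant $A=B_i^{6i}$. (C1): $V'\ge1$, and for $1\le n\le i$, by (a),
\[
|V^{(n)}|\le1+\eta_iw_i^{-n}\|\chi^{(n)}\|_\infty\le1+B_i^{6n-3}B_i\le B_i^{6i}.
\]
(C2) holds by (c), as $V(W_i)\subseteq[U_i,\infty)$. (C3): by (c), \eqref{eq:window} and $G_i\ge\exp_i$,
\[
(G_j)_{[i]}(V)\ge G_i(V)^{6iK}\,G_i(V)\ge A^K\exp_i(V)\ge A^K\exp_i(u).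
\]
So $e_j$ is $i$-steep, hence $s$-steep, on $W_i$. Between $W_i$ and $W_{i+1}$ we have $V(u)=u+c_{i+1}$, so $(e_j)_{[n]}(u)=(G_j)_{[n]}(u+c_{i+1})$. By (c) and $K(i)\ge i\ge s$, $G_j$ is $s$-steep on $[U_i,\infty)$, and $\exp_s(u+c_{i+1})\ge\exp_s(u)$; so $e_j$ is $s$-steep on $[U_i+w_i,U_{i+1}]$. Thus $e_j\in\mathcal S$, which is (iii).
\end{proof}

\section{The chain of length $\omega_1$}\label{sec:chain}

\begin{proposition}\label{prop:chain}
Let $y:[1,\infty)\to(0,\infty)$ be continuous with $y\prec\log_mx$ for all $m$. Then there is a steep chain $(h_\alpha)_{\alpha<\omega_1}$ such that every $h_\alpha$ clears $y$ and \eqref{eq:gap} holds for all $\alpha<\omega_1$ and $k\ge1$.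
\end{proposition}

\begin{proof}
We choose $h_\alpha\in\mathcal G$ by transfinite recursion such that
\begin{itemize}
\item[$(1_\alpha)$] $h_\alpha\ll h_\beta$ for all $\beta<\alpha$;
\item[$(2_\alpha)$] $h_\alpha$ clears $y$;
\item[$(3_\alpha)$] for every $k\ge1$ the set $\{\beta<\alpha:\lambda_\beta\le h_\alpha'\text{ on }[k,\infty)\}$ is finite.
\end{itemize}
The gap condition is inherited in the following sense.
\begin{itemize}
\item[$(*)$] If $(3_\gamma)$ holds and $g\in\mathcal G$, $g\ll h_\gamma$, then $\{\beta<\gamma:\lambda_\beta\le g'\text{ on }[k,\infty)\}$ is finite for every $k\ge1$.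
\end{itemize}
Indeed, by Lemma~\ref{lem:ll} there is an integer $k'\ge k$ with $g'\le h_\gamma'$ on $[k',\infty)$, so the set is contained in $\{\beta<\gamma:\lambda_\beta\le h_\gamma'\text{ on }[k',\infty)\}$.

\emph{Start.} Let $h_0=x$. Condition $(2_0)$ is the hypothesis on $y$, which is used only here.

\emph{Successor step, $\alpha=\delta+1$.} Corollary~\ref{cor:succ} gives $h_\alpha\ll h_\delta$ that clears $y$. Then $(1_\alpha)$ follows from $(1_\delta)$ by transitivity. The set in $(3_\alpha)$ is the finite set of $(*)$ for $\gamma=\delta$, $g=h_\alpha$, together with at most the element $\delta$.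

\emph{Limit step.} Let $\gamma_0<\gamma_1<\cdots$ be cofinal in $\alpha$. The functions $g_N=h_{\gamma_N}$ satisfy (P1), since $g_j\circ g_N^{-1}\in\mathcal S$ for $N>j$, (P2) in its first form, and (P3). Proposition~\ref{prop:below} gives $z\in\mathcal G$ that clears $y$ with $z\ll h_{\gamma_N}$ for all $N$; by transitivity $z\ll h_\beta$ for all $\beta<\alpha$. So $z$ has the first two properties. For the third, consider
\[
S_k=\{\beta<\alpha:\lambda_\beta\le z'\text{ on }[k,\infty)\},\qquad S_1\subseteq S_2\subseteq\cdots .
\]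
By $(*)$, $S_k\cap\gamma$ is finite for each $\gamma<\alpha$, but $S_k$ itself may be infinite, with elements running up to $\alpha$. These are the indices that the dives have to remove. One cannot simply treat all $\beta$ of a block $[\gamma_i,\gamma_{i+1})$ in the $i$th window, since Proposition~\ref{prop:dive} handles finite sets and blocks can be infinite (for $\alpha=\omega^2$ and $\gamma_i=\omega\cdot i$ every block is). It is enough to treat the finite set
\[
\Delta_i=S_i\cap[\gamma_i,\gamma_{i+1})\qquad(i\ge1),
\]
because lowering the derivative from $z'$ to $h_\alpha'$ creates no new bad indices. Apply Proposition~\ref{prop:dive} to $z$, $g_i=h_{\gamma_i}$ and $D_i=\{h_\beta:\beta\in\Delta_i\}$. Its hypotheses hold: for $\beta\in\Delta_i$ we have $z\ll h_\beta$, and either $\beta=\gamma_i$ or $h_\beta\ll h_{\gamma_i}$, so $h_\beta\le g_i$ eventually by Lemma~\ref{lem:ll}. Let $h_\alpha=h$ and $s_i$ be as in that proposition.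

$(1_\alpha)$: given $\beta<\alpha$, pick $i\ge1$ with $\beta<\gamma_i$; then $h_\alpha\ll h_{\gamma_i}\ll h_\beta$. $(2_\alpha)$: $h_\alpha\ge z-1\ge\log z$, so $\log_m\circ\,h_\alpha\ge\log_{m+1}\circ\,z\succ y$. $(3_\alpha)$: let $k\ge1$ and $\beta<\alpha$ with $\lambda_\beta\le h_\alpha'$ on $[k,\infty)$. As $h_\alpha'\le z'$, we have $\beta\in S_k$. Suppose $\beta\ge\gamma_k$. Then $\beta\in[\gamma_i,\gamma_{i+1})$ for some $i\ge k$, and $\beta\in S_k\subseteq S_i$, so $\beta\in\Delta_i$ and $h_\alpha'(s_i)<\lambda_\beta(s_i)$ with $s_i\ge i\ge k$, a contradiction. Hence $\beta$ lies in the finite set $S_k\cap\gamma_k$.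
\end{proof}

The limit step uses that $\alpha$ is countable, through the cofinal sequence. At $\alpha=\omega_1$ it cannot be carried out, and Propositions~\ref{prop:gap} and~\ref{prop:hardy} show that no $h\in\mathcal G$ satisfies $h\ll h_\alpha$ for all $\alpha<\omega_1$, although $y$ lies below the whole chain.

\section{Proofs of the main results}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The germ $|y|+1$ still satisfies $|y|+1\prec\log_mx$ for all $m$, and $|y|+1\prec h$ implies $y\prec h$. So we may assume that $y$ is represented by a continuous function $[1,\infty)\to(0,\infty)$. Let $(h_\alpha)_{\alpha<\omega_1}$ be the chain of Proposition~\ref{prop:chain}. By Proposition~\ref{prop:hardy} and (H3) there is a maximal Hardy field $H$ that contains all $h_\alpha$, and $h_\alpha\in H^{>\mathbb R}\cap\mathcal C^\infty$. By Lemma~\ref{lem:ll}, $h_\alpha\prec h_\beta$ for $\beta<\alpha$, so the sequence is strictly decreasing, and by Proposition~\ref{prop:gap} it is coinitial in $H^{>\mathbb R}$. If $z\in H^{>\mathbb R}$ and $h_\alpha<z$,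 then $0<y/z<y/h_\alpha\to0$, so $y\prec z$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:false}]
The identity $x\in\mathcal G$ clears the constant function $1$, so Corollary~\ref{cor:succ} gives $y\in\mathcal G$ with $y\ll x$. Then $y\in\mathcal C^\infty$, $y'>0$, and $1\prec y\prec\log_mx$ for all $m$ by Lemma~\ref{lem:ll}. The pair $x,y$ is a steep chain of length $2$, so $y$ lies in a Hardy field by Proposition~\ref{prop:hardy}. Theorem~\ref{thm:main} gives a maximal Hardy field $H$ with $y\prec h$ for all $h\in H^{>\mathbb R}$.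
\end{proof}

By (H3) and (H4) the germ $y$ of this proof lies in a maximal Hardy field that also contains all $\log_mx$, as announced in Section~\ref{sec:intro}.

\begin{proof}[Proof of Corollary~\ref{cor:class}]
The ``if'' part is Theorem~\ref{thm:main}. Conversely, by (H4) a maximal Hardy field $H$ contains $x$ and, inductively, all $\log_mx$, and these lie in $H^{>\mathbb R}$. So $y\prec h$ for all $h\in H^{>\mathbb R}$ implies $y\prec\log_mx$ for all $m$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{ADH}
Matthias Aschenbrenner, Lou van den Dries and Joris van der Hoeven,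
\emph{Constructing $\omega$-free Hardy fields},
arXiv:2404.03695 (2024).

\bibitem{Ros}
Rosenlicht,
\emph{Hardy fields},
J. Math. Anal. Appl. \textbf{93} (1983).

\end{thebibliography}
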